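# Structurally stable operators that are not hyperbolic

## 1. Hyperbolicity against structural stability: the natural guess and its finite-dimensional proof

Let $X$ be a real or complex Banach space and let $GL(X)$ be the set of invertible bounded linear operators on $X$ with the operator norm topology. Norms of vectors are written $|\cdot|$, norms of operators $\|\cdot\|$, and $\mathbb T$ is the unit circle.

**Definition 1.1.** $T\in GL(X)$ is *hyperbolic* if $\sigma(T)\cap\mathbb T=\emptyset$ (complex case) or $\sigma(T_{\mathbb C})\cap\mathbb T=\emptyset$, where $T_{\mathbb C}$ is the complexification (real case).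

**Definition 1.2.** $S$ and $T$ are *conjugate*, written $S\sim T$, if there is a homeomorphism $h$ with $h\circ T=S\circ h$. The operator $T\in GL(X)$ is *structurally stable relative to $GL(X)$* (below: *stable*) if there is $\varepsilon>0$ such that every $S\in GL(X)$ with $\|S-T\|<\varepsilon$ is conjugate to $T$.

The conjugacy $h$ is only a homeomorphism, so it sees the topology of orbits but not eigenvalues. The question, posed in N. C. Bernardes Jr. and A. Messaoudi, "Shadowing and structural stability in linear dynamical systems", arXiv:1902.04386 (2019), is whether for every Banach space $X$ an operator $T\in GL(X)$ is hyperbolic if and only if it is stable.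

One would first guess *yes*. If the spectrum misses the circle, it still does so after a small perturbation, and the expanding and contracting parts persist. If the spectrum meets the circle, a small push inward or outward should change the dynamics. Let us test this guess.

On $X=\mathbb R$, let $T=\lambda\neq0$. If $\lambda=\pm2$ and $S=\pm(2+\epsilon)$ with the same sign, choose $p>0$ with $2^p=2+\epsilon$. Then $h(x)=\operatorname{sgn}(x)|x|^p$ is a homeomorphism and $h(\pm2x)=\pm2^ph(x)$, so $S\sim T$. The same works for every $|\lambda|\ne 0,1$.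

On any $X\ne0$, let $T\in GL(X)$ be isometric. Every orbit of $(1-\epsilon)T$ converges to $0$. If $h\circ(1-\epsilon)T=T\circ h$, then every orbit of $T$ converges to $h(0)$. The orbit of $0$ shows $h(0)=0$, whereas $|T^nx|=|x|$ for all $x$. So $T$ is not stable, as the guess predicts.

In finite dimensions the guess is right, and the proof uses exactly the push $T\mapsto(1\pm\epsilon)T$. For $S\in GL(X)$ put
$$W^s(S)=\{x:\sup_{n\ge0}|S^nx|<\infty\},\qquad W^u(S)=\{x:\sup_{n\ge0}|S^{-n}x|<\infty\}.$$

**Finite-dimensional case (this is Theorem 1(b) below).** *If $\dim X<\infty$, every stable $T\in GL(X)$ is hyperbolic.*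

*Proof.* Let $T$ be non-hyperbolic. For all small $\epsilon>0$ the operators $(1\pm\epsilon)T$ have no eigenvalue on $\mathbb T$, so they are hyperbolic. For a hyperbolic operator in finite dimensions, $W^s(S)=\{x:S^nx\to0\}$ is the sum of the generalized eigenspaces with $|\lambda|<1$. The eigenvalues of $T$ on $\mathbb T$ count for $(1-\epsilon)T$ and not for $(1+\epsilon)T$, hence $\dim W^s((1-\epsilon)T)>\dim W^s((1+\epsilon)T)$. If $T$ were stable, then for small $\epsilon$ both operators would be conjugate to $T$, hence to each other. The conjugacy maps fixed points to fixed points. As $0$ is the only fixed point of a hyperbolic operator, it fixes $0$, and therefore it maps $\{x:S^nx\to0\}$ for the first operator onto the same set for the second. Euclidean spaces of different dimensions would be homeomorphic, contradicting invariance of domain. $\square$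

## 2. A bilateral shift that defeats the dimension count

**Definition 2.1.** The *approximate point spectrum* $\sigma_{ap}(S)$ is the set of $\lambda$ with $\inf_{|x|=1}|(\lambda-S)x|=0$; in the real case it is that of $S_{\mathbb C}$.

A point of $\sigma(S)$ outside $\sigma_{ap}(S)$ is one where $\lambda-S$ is bounded below but not onto. Here is the example that drives everything. On $\ell^2(\mathbb Z)$ let
$$Ue_n=2e_{n+1}\ (n\ge0),\qquad Ue_n=\tfrac12e_{n+1}\ (n<0).$$
The adjoint acts by $(U^*v)_n=2v_{n+1}$ for $n\ge0$ and $\frac12v_{n+1}$ for $n<0$.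

*The spectrum of $U$ meets $\mathbb T$.* In the complex space, $U^*v=\lambda v$ is solved, with $v_0=1$, by $v_n=(\lambda/2)^n$ for $n\ge0$ and $v_{-n}=(2\lambda)^{-n}$ for $n\ge1$, which is in $\ell^2$ when $\frac12<|\lambda|<2$. So $\sigma(U)$ contains the open annulus $\frac12<|\lambda|<2$. In particular, for $\lambda=1$, the vector $v=\sum_n2^{-|n|}e_n$ satisfies $U^*v=v$ (over $\mathbb R$ too), so $U-I$ has non-dense range.

*The approximate point spectrum of $U$ misses $\mathbb T$.* Write $B(x)=\langle Bx,x\rangle$ for a self-adjoint $B$. Let $Be_n=e_n$ for $n\ge0$ and $Be_n=-e_n$ for $n<0$. Then $U^*BU-B$ is diagonal, with entries $4-1=3$ for $n\ge0$, $\frac14+1=\frac54$ for $n=-1$, and $-\frac14+1=\frac34$ for $n\le-2$. Hence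
$$B(Ux)-B(x)\ge\tfrac34|x|^2,\tag{1}$$
also after complexification. If $|\lambda|=1$ and $|x|=1$, then $B(\lambda x)=B(x)$, and since $\|B\|=1$, $\|U\|=2$,
$$\tfrac34\le B(Ux)-B(\lambda x)=\operatorname{Re}\langle B(Ux-\lambda x),Ux+\lambda x\rangle\le|Ux-\lambda x|(|Ux|+1)\le3|(U-\lambda)x|.$$
So $|(U-\lambda)x|\ge\frac14|x|$ for $\lambda\in\mathbb T$, and $\sigma_{ap}(U)\cap\mathbb T=\emptyset$.

*Nonzero orbits of $U$ escape in both directions.* Fix a coordinate $x_m\ne0$. Once the shifted index is $\ge0$, each application of $U$ doubles this coordinate; once it is negative, each application of $U^{-1}$ doubles it. So $|U^nx|\to\infty$ and $|U^{-n}x|\to\infty$, and $W^s(U)=W^u(U)=0$.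

*$U$ alone is not stable*, so the guess passes this test. Put $v=N^{-1/2}\sum_{n=0}^{N-1}e_n$, a unit vector. Then $Uv-2v=2N^{-1/2}(e_N-e_0)$ and $|Uv-2v|=2\sqrt{2/N}$. The operator $S=U+\langle\cdot,v\rangle(2v-Uv)$ is within $2\sqrt{2/N}$ of $U$, and $Sv=2v$. Thus both $0$ and $v$ have convergent backward $S$-orbits, while only $0$ has a convergent backward $U$-orbit. So $S\not\sim U$.

The perturbation has created a new expanding direction. If infinitely many expanding and contracting directions are present already, one more cannot be detected by counting. So consider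
$$X=\ell^2(\mathbb N)\oplus\ell^2(\mathbb Z)\oplus\ell^2(\mathbb N),\qquad T=3I\oplus U\oplus\tfrac13I.$$
The finite-dimensional proof breaks for this $T$ at two precise points. First, $(1\pm\epsilon)T$ is never hyperbolic for small $\epsilon$, because $\sigma(U)$ contains a whole annulus around $\mathbb T$. Second, for small $\epsilon$ the nonzero orbits of $(1\pm\epsilon)U$ still escape, so $W^s((1\pm\epsilon)T)=0\oplus0\oplus\ell^2(\mathbb N)$ for both signs. There is no difference of dimension to exploit. In fact the guess is false.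

**Theorem 1.**
(a) For every Banach space $X$, every hyperbolic $T\in GL(X)$ is structurally stable relative to $GL(X)$.
(b) If $\dim X<\infty$, every structurally stable $T\in GL(X)$ is hyperbolic.
(c) Let $X=\ell^2(\mathbb N)\oplus\ell^2(\mathbb Z)\oplus\ell^2(\mathbb N)$ (real or complex) and $T=3I\oplus U\oplus\frac13I$, with $U$ as above. Then $T$ is not hyperbolic, but it is structurally stable relative to $GL(X)$.

For a Hilbert space $X$ and $S\in GL(X)$, inequality (1) suggests the following condition.

* (D) There are a bounded $B=B^*$ and $\delta>0$ with $B(Sx)-B(x)\ge\delta|x|^2$ for all $x\in X$.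

For example, $2I\oplus\frac12I$ satisfies (D) with $B(p,q)=|p|^2-|q|^2$, since $B(2p,\frac12q)-B(p,q)=3|p|^2+\frac34|q|^2$. The identity on $X\ne0$ does not satisfy it, since the left side is then $0$.

**Theorem 2.** Let $X$ be a separable Hilbert space and let $S\in GL(X)$ satisfy (D), with $W^s(S)$, $W^u(S)$ both infinite-dimensional. Then $S$ is conjugate to $2I\oplus\frac12I$ on $\ell^2\oplus\ell^2$. (Condition (D) holds whenever $\sigma_{ap}(S)\cap\mathbb T=\emptyset$, by Lemma 5.1.)

**Theorem 3.** Let $X=X_u\oplus X_Q\oplus X_s$ be a separable Hilbert space with $\dim X_u=\dim X_s=\infty$, and $T=A_u\oplus Q\oplus A_s\in GL(X)$. Let $r_2<1<r_1$ with $\sigma(A_u)\subset\{|\lambda|>r_1\}$, $\sigma(Q)\subset\{r_2<|\lambda|<r_1\}$, $\sigma(A_s)\subset\{|\lambda|<r_2\}$. If $\sigma_{ap}(Q)\cap\mathbb T=\emptyset$, then $T$ is structurally stable relative to $GL(X)$, whether or not $\sigma(Q)$ meets $\mathbb T$.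

**Theorem 4.** If a Banach space $X$ has a complemented subspace isomorphic to $\ell^2$, then $X$ carries a non-hyperbolic operator that is structurally stable relative to $GL(X)$. Hence for a Hilbert space $X$ the two notions coincide if and only if $\dim X<\infty$.

Theorem 1(b) was proved in Section 1. The heart is Theorem 2, and its picture is this. Off the origin, an orbit of $U$ comes in from infinity and returns to infinity. The linear saddle $(g_1,g_2)\mapsto(2g_1,\frac12g_2)$ has the same behavior off its two axes. We shall prove that the part of $S$ left over after removing $W^u(S)$ and $W^s(S)$ is conjugate to a saddle on an infinite-dimensional $G\times G$ *with the punctured axes deleted*. The axes can then be filled in with the help of the genuine expanding and contracting directions, because deleting a point from an infinite-dimensional Hilbert space does not change its topology.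

## 3. Fundamental annuli and the hyperbolic case

**Lemma 3.1.** Let $E$ be a Banach space, $A,A'\in GL(E)$, $\|A^{-n}\|\to0$, $\|A'^{-n}\|\to0$, and let $\theta\mapsto C_\theta\in GL(E)$, $0\le\theta\le1$, be a norm-continuous path with $C_0=I$, $C_1=A'A^{-1}$. Then $A,A'$ are conjugate by a homeomorphism fixing $0$.

*Proof.* We may assume $E\neq 0$.

**Step 1: adapted norms, to make every orbit move monotonically.** Let $r$ denote spectral radius, $r(A)=\lim\|A^n\|^{1/n}$. Since $r(A^{-1})^n\le\|A^{-n}\|<1$ for some $n$, and likewise for $A'$, we can choose $\mu>1$ with $\mu r(A^{-1})<1$, $\mu r(A'^{-1})<1$. Then $|x|_A=\sup_{n\ge0}\mu^n|A^{-n}x|$ is an equivalent norm, and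
$$|A^{-1}x|_A=\mu^{-1}\sup_{n\ge1}\mu^n|A^{-n}x|\le\mu^{-1}|x|_A.$$
Define $|\cdot|_{A'}$ in the same way. For $x\ne0$ the number $|A^{-n}x|_A$ is strictly decreasing in $n\in\mathbb Z$, from $\infty$ to $0$.

**Step 2: a map between fundamental annuli.** Let $\Sigma_A$ be the $|\cdot|_A$-unit sphere and $D_A=\{|x|_A\ge1\ge|A^{-1}x|_A\}$. A point $\rho\xi$ with $\xi\in\Sigma_A$, $\rho>0$ lies in $D_A$ iff $1\le\rho\le|A^{-1}\xi|_A^{-1}$. So $(\xi,\theta)\mapsto\xi|A^{-1}\xi|_A^{-\theta}$ is a homeomorphism $\Sigma_A\times[0,1]\to D_A$, and similarly for $A'$. Define $\Xi:D_A\to D_{A'}$ by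
$$\Xi\big(\xi|A^{-1}\xi|_A^{-\theta}\big)=\xi_\theta|A'^{-1}\xi_\theta|_{A'}^{-\theta},\qquad\xi_\theta=C_\theta\xi/|C_\theta\xi|_{A'}.$$
The map $(\xi,\theta)\mapsto(\xi_\theta,\theta)$ is a homeomorphism $\Sigma_A\times[0,1]\to\Sigma_{A'}\times[0,1]$: its inverse sends $(\xi',\theta)$ to $(C_\theta^{-1}\xi'/|C_\theta^{-1}\xi'|_A,\theta)$. So $\Xi$ is a homeomorphism.

**Step 3: check that the two boundary spheres match.** If $\zeta\in\Sigma_A$, then $\theta=0$ and $\Xi(\zeta)=\zeta/|\zeta|_{A'}$. The point $A\zeta$ has $\theta=1$ and $\xi=A\zeta/|A\zeta|_A$, so $\xi_1=A'\zeta/|A'\zeta|_{A'}$ because $C_1A=A'$, and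
$$\Xi(A\zeta)=\frac{A'\zeta}{|A'\zeta|_{A'}}\cdot\frac{|A'\zeta|_{A'}}{|\zeta|_{A'}}=\frac{A'\zeta}{|\zeta|_{A'}}=A'\Xi(\zeta).$$

**Step 4: spread the map over $E\setminus0$.** By monotonicity, the sets $A^nD_A=\{|A^{-n}x|_A\ge1\ge|A^{-n-1}x|_A\}$ cover $E\setminus0$. They form a locally finite family: if $|A^{-N}x_0|_A<1<|A^Nx_0|_A$, the same holds near $x_0$, and then only $-N-1\le n\le N$ can occur. If $x\in A^nD_A\cap A^{n'}D_A$ with $n<n'$, then $|A^{-n'}x|_A\ge1\ge|A^{-n-1}x|_A$, so $n'=n+1$ and $x\in A^{n+1}\Sigma_A$. By Step 3, $\Xi(A^nx)=A'^n\Xi(x)$, $x\in D_A$, is therefore well defined. It is continuous on $E\setminus0$ and satisfies $\Xi A=A'\Xi$. The same construction with $\Xi^{-1}$ gives its continuous inverse.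

**Step 5: continuity at $0$.** For $x\in A^nD_A$ we show that $x\to0$ iff $n\to-\infty$. If $n\le-1$, then $|A^{|n|-1}x|_A\le1$, so $|x|_A\le\mu^{-(|n|-1)}=\mu^{n+1}$. Conversely, $|x|_A\ge|A^{-n}x|_A\ge1$ if $n\ge0$, and $1\le|A^{|n|}x|_A\le\|A\|_A^{|n|}|x|_A$ if $n<0$, where $\|\cdot\|_A$ is the operator norm for $|\cdot|_A$; so $x\to0$ forces $n\to-\infty$. The same holds for $A'$, so $\Xi(0)=0$ extends $\Xi$ to a homeomorphism of $E$. $\square$

**Lemma 3.2.** Let $X$ be Banach, $T\in GL(X)$, $\sigma(T)\cap\{|\lambda|=r\}=\emptyset$, $r>0$. For $S$ near $T$ let $P_S$ be the Riesz projection of $S$ for $\{|\lambda|>r\}$. Then $\Lambda_S=P_TP_S+(I-P_T)(I-P_S)\to I$ as $S\to T$, $\Lambda_SP_S=P_T\Lambda_S$, and $\Lambda_SS\Lambda_S^{-1}$ commutes with $P_T$ and tends to $T$.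

*Proof.* We have $P_S=I-\frac1{2\pi i}\oint_{|\lambda|=r}(\lambda-S)^{-1}d\lambda$, which is norm continuous in $S$. In the real case the contour is symmetric under conjugation, so $P_S$ is real. Hence $\Lambda_S\to P_T^2+(I-P_T)^2=I$. Both $\Lambda_SP_S$ and $P_T\Lambda_S$ equal $P_TP_S$. For $S$ near $T$, $\Lambda_S$ is invertible and $P_T=\Lambda_SP_S\Lambda_S^{-1}$; since $S$ commutes with $P_S$, $\Lambda_SS\Lambda_S^{-1}$ commutes with $P_T$. $\square$

**Proof of Theorem 1(a).** The purpose is to reduce to Lemma 3.1 on the two spectral parts. Apply Lemma 3.2 with $r=1$. Up to the linear conjugacy $\Lambda_S$, the operator $S=S_1\oplus S_2$ is close to $T=T_1\oplus T_2$ on the same spaces, with $r(T_1^{-1})<1$, $r(T_2)<1$. Some power of $T_1^{-1}$ and of $T_2$ has norm $<1$; this persists for $S_1^{-1},S_2$ close by, so $r(S_1^{-1})<1$, $r(S_2)<1$. Apply Lemma 3.1 to $(A,A')=(T_1,S_1)$ and to $(T_2^{-1},S_2^{-1})$ with the path $(1-\theta)I+\theta A'A^{-1}$, which is invertible because $\|A'A^{-1}-I\|<1$ for $S$ near $T$. The product of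 the two conjugacies conjugates $T$ to $S$. $\square$

## 4. Facts about the topology of $\ell^2$

An $\ell^2$*-manifold* is a space locally homeomorphic to open subsets of $\ell^2$. Call an open set *homotopically trivial* if every continuous map of a sphere $S^j$, $j\ge0$, into it extends to the ball $\mathbb B^{j+1}$. A nonempty space with this extension property is called *weakly contractible*.

**Definition 4.1.** A closed set $K\subset E$ has *Property Z* in $E$ if for every nonempty homotopically trivial open $V\subset E$, the set $V\setminus K$ is nonempty and homotopically trivial.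

For example, $K=\{0\}\times\ell^2$ has Property Z in $[0,\infty)\times\ell^2$. If $V$ is as in the definition, pushing a point of $V$ by $(t,x)\mapsto(t+\theta,x)$ with small $\theta>0$ lands in $V\setminus K$. A map $f:S^j\to V\setminus K$ extends to $\bar f:\mathbb B^{j+1}\to V$; by compactness the push of $\bar f$ by a small $\theta$ stays in $V$ and misses $K$, and the pushes of $f$ by smaller amounts join $f$ to its push inside $V\setminus K$. By contrast, a closed hyperplane in $\ell^2$ does not have Property Z: it disconnects a ball centered on it, so a map of $S^0$ hitting both sides does not extend.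

We use five published facts.

* (F1) (Kuiper 1965) $GL(H)$ is contractible, hence path connected, for a real or complex infinite-dimensional separable Hilbert space $H$.
* (F2) (Klee 1953) $[0,\infty)\times\ell^2\cong\ell^2$.
* (F3) (Henderson–Schori, Bull. AMS 76 (1970); Henderson, Topology 9 (1970)) Separable metrizable $\ell^2$-manifolds of the same homotopy type are homeomorphic. In particular contractible ones are homeomorphic to $\ell^2$.
* (F4) (Anderson, Michigan Math. J. 14 (1967)) If $E\cong\ell^2$, a homeomorphism between two closed sets with Property Z in $E$ extends to a homeomorphism of $E$ onto itself.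
* (F5) (Palais, Topology 5 (1966)) Metrizable Hilbert manifolds have the homotopy type of CW complexes. So weakly contractible ones are contractible.

## 5. Lyapunov forms

From here until the proof of Theorem 3, $X$ is a separable Hilbert space. Besides (D), consider the following condition on $S\in GL(X)$, which says that a square-summable almost-orbit must have a large error.

* (E) There is $c>0$ with $\sum_{n\in\mathbb Z}|x_{n+1}-Sx_n|^2\ge c^2\sum_n|x_n|^2$ for all $(x_n)\in\ell^2(\mathbb Z,X)$.

Condition (D) is robust under perturbation; (E) passes well to the induced operator in the next section.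

**Lemma 5.1.** (D) $\iff$ (E), and $\sigma_{ap}(S)\cap\mathbb T=\emptyset$ implies (E). For fixed $B$, (D) persists (with smaller $\delta$) for operators near $S$.

*Proof.* We may assume $X\ne0$.

**Step 1: (D) $\Rightarrow$ (E), by telescoping $B$ along the sequence.** Put $f_n=x_{n+1}-Sx_n$, and write $\|x\|,\|f\|$ for $\ell^2$ norms. Expanding $B(x_{n+1})=B(Sx_n+f_n)$,
$$0=\sum_n\big(B(x_{n+1})-B(x_n)\big)\ge\delta\|x\|^2-2\|B\|\|S\|\|x\|\|f\|-\|B\|\|f\|^2.$$
So $\rho=\|f\|/\|x\|$ satisfies $\|B\|\rho^2+2\|B\|\|S\|\rho\ge\delta$, which bounds $\rho$ below by some $c>0$.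

**Step 2: (E) $\Rightarrow$ (D), first a value function.** Let $K=c^{-2}$. On finitely supported sequences $z=(z_n)_{n\ge0}$ let
$$\mathcal F(z)=\sum_{n\ge0}\big(K|z_{n+1}-Sz_n|^2-|z_n|^2\big),\qquad V(x)=\inf\{\mathcal F(z):z_0=x\}.$$
Extend $z$ by $0$ to $n<0$. The error at $n=-1$ is $z_0$, so (E) gives $\sum|z_n|^2\le K|z_0|^2+K\sum_{n\ge0}|z_{n+1}-Sz_n|^2$, that is, $\mathcal F(z)\ge-K|z_0|^2$. Hence
$$-K|x|^2\le V(x)\le\mathcal F(x,0,0,\dots)=K|Sx|^2-|x|^2,$$
and $|V(x)|\le C|x|^2$ for some $C$. Clearly $V(\lambda x)=|\lambda|^2V(x)$ for scalars $\lambda$ (for $\lambda=0$ the bounds give $V(0)=0$). Prepending $x$ to a sequence starting at $Sx$ costs no error and contributes $-|x|^2$, so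
$$V(x)\le V(Sx)-|x|^2.\tag{2}$$
This will be (D) with $\delta=1$, once $V$ is known to be a quadratic form.

**Step 3: the parallelogram law.** Taking infima over $z,z'$ with $z_0=x$, $z_0'=x'$ in $\mathcal F(z+z')+\mathcal F(z-z')=2\mathcal F(z)+2\mathcal F(z')$ gives $V(x+x')+V(x-x')\le2V(x)+2V(x')$. Applied to the pair $x+x'$, $x-x'$ it gives $4V(x)+4V(x')\le2V(x+x')+2V(x-x')$, the reverse inequality.

**Step 4: $V$ comes from a bounded self-adjoint operator.** Put $b(x,y)=\frac14(V(x+y)-V(x-y))$. It is symmetric, $b(x,x)=V(x)$, and $b(0,y)=0$. By the parallelogram law,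
$$4b(x,y)+4b(x',y)=\tfrac12\big(V(x+x'+2y)+V(x-x')\big)-\tfrac12\big(V(x+x'-2y)+V(x-x')\big)=2b(x+x',2y).$$
With $x'=0$: $4b(x,y)=2b(x,2y)$. Inserting this (with $x+x'$ for $x$) gives $b(x,y)+b(x',y)=b(x+x',y)$. So $b$ is biadditive. For $|x|,|y|\le1$, $|b(x,y)|\le\frac C4(|x+y|^2+|x-y|^2)=\frac C2(|x|^2+|y|^2)\le C$. Hence $|b(x,y)|=\frac1k|b(kx,y)|\le C/k$ if $|x|\le1/k$, $|y|\le1$. So $b$ is continuous in each variable, and being additive it is real bilinear and bounded. In the real case this yields $B$.

In the complex case, $V(ix)=V(x)$ gives $b(ix,iy)=b(x,y)$, hence $b(ix,y)=b(-x,iy)=-b(x,iy)$. Put $\beta(x,y)=b(x,y)+ib(x,iy)$. Then $\beta(ix,y)=-b(x,iy)+ib(x,y)=i\beta(x,y)$, and $\beta(y,x)=b(y,x)+ib(ix,y)=b(x,y)-ib(x,iy)=\overline{\beta(x,y)}$. Also $b(x,ix)=b(ix,x)=-b(x,ix)$, so $b(x,ix)=0$ and $\beta(x,x)=V(x)$. Thus $\beta$ is a bounded Hermitian form with diagonal $V$. In both cases $V(x)=\langle Bx,x\rangle$ with $B$ bounded self-adjoint, and (2) is (D).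

**Step 5: the spectral criterion and robustness.** If $\sigma_{ap}(S)\cap\mathbb T=\emptyset$, complexify. The function $\lambda\mapsto\inf_{|x|=1}|(\lambda-S)x|$ is continuous and positive on $\mathbb T$, so it is $\ge c>0$ there. With $\hat x(\theta)=\sum x_ne^{-in\theta}$ the sequence $x_{n+1}-Sx_n$ has transform $(e^{i\theta}-S)\hat x(\theta)$, and (E) follows from Parseval. Finally $|B(S'x)-B(Sx)|\le\|B\|\|S'-S\|(\|S\|+\|S'\|)|x|^2$ gives the last claim. $\square$

## 6. Stable and unstable subspaces, and the remaining operator $R$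

**Lemma 6.1.** Assume (D). Then $W^s=W^s(S)$, $W^u=W^u(S)$ are closed subspaces with $SW^s=W^s$, $SW^u=W^u$; $\|S^n|_{W^s}\|\to0$, $\|S^{-n}|_{W^u}\|\to0$ exponentially; $W^s\cap W^u=0$; and $W=W^u\oplus W^s$ is closed.

*Proof.* Linearity and invariance are clear. *The stable part:* let the forward orbit of $x$ be bounded. Summing (D) along it gives $\delta\sum_{n<N}|S^nx|^2\le B(S^Nx)-B(x)$, which is bounded in $N$. So $\sum|S^nx|^2<\infty$, $B(S^nx)\to0$, and
$$\delta\sum_{n\ge0}|S^nx|^2\le-B(x)\le\|B\||x|^2.\tag{3}$$
With $M=\|B\|/\delta$, $W^s=\{x:\sum_{n\ge0}|S^nx|^2\le M|x|^2\}$, and passing to limits in partial sums shows that it is closed. Applying (3) to $S^ix$ gives $|S^nx|^2\le M|S^ix|^2$ for $0\le i\le n$; summing over $i<n$, $n|S^nx|^2\le M^2|x|^2$. So $\|S^n|_{W^s}\|\to0$, and once some power has norm $\le\frac12$ the decay is exponential. By (3), $B(x)\le-\delta|x|^2$ on $W^s$.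

*The unstable part:* (D) at $S^{-1}x$ reads $(-B)(S^{-1}x)-(-B)(x)\ge\delta|S^{-1}x|^2\ge\delta\|S\|^{-2}|x|^2$. So $S^{-1}$ satisfies (D) with $-B$ and $\delta\|S\|^{-2}$, and $W^u(S)=W^s(S^{-1})$. The first part applies and gives $B(x)\ge\delta\|S\|^{-2}|x|^2$ on $W^u$.

*The sum:* the signs of $B$ give $W^s\cap W^u=0$. If $W$ were not closed with an isomorphic direct sum, there would be $x_j\in W^s$, $z_j\in W^u$ with $|x_j|+|z_j|=1$ and $x_j+z_j\to0$. Then $|x_j|\to\frac12$ and $B(z_j)-B(x_j)=B(z_j)-B(-x_j)\to0$, contradicting $B(z_j)\ge0$ and $B(x_j)\le-\delta|x_j|^2$. $\square$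

Let $Y=W^\perp$ and write, on $W^u\oplus W^s\oplus Y$,
$$S(u,s,y)=(S_uu+J_uy,\ S_ss+J_sy,\ Ry),\qquad J=(J_u,J_s).$$
The operator $R$ represents the one induced by $S$ on $X/W$. Since $SW=W$, the latter is invertible with inverse induced by $S^{-1}$, so $R\in GL(Y)$. For $S=T=3I\oplus U\oplus\frac13I$ we get $Y=\ell^2(\mathbb Z)$, $R=U$, $J=0$. For a perturbation, $W$ may be larger and $J$ is in general not $0$.

**Lemma 6.2.** $R$ satisfies (E). If $\sum_{n\ge0}|R^ny|^2<\infty$ or $\sum_{n\le0}|R^ny|^2<\infty$, then $y=0$.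

*Proof.* In each part we correct a sequence in $Y$ by a sequence in $W$ so that it becomes an almost-orbit or an orbit of $S$. If $f_n=(f^u_n,f^s_n)\in W$ is square summable over $\mathbb Z$, then
$$w^s_n=\sum_{i<n}S_s^{n-1-i}f^s_i,\qquad w^u_n=-\sum_{i\ge n}S_u^{n-1-i}f^u_i$$
are convolutions with summable operator sequences, hence square summable, and $w_{n+1}-Sw_n=f_n$; for the second, $-\sum_{i\ge n+1}S_u^{n-i}f_i^u+\sum_{i\ge n}S_u^{n-i}f^u_i=f^u_n$.

*(E) for $R$:* given $(y_n)\in\ell^2(\mathbb Z,Y)$, take $f_n=Jy_n$ and $x_n=y_n+w_n$. Since $Sy_n=Jy_n+Ry_n$, we get $x_{n+1}-Sx_n=y_{n+1}-Ry_n$, and $|x_n|\ge|y_n|$ by orthogonality. So (E) for $S$, which holds by Lemma 5.1, gives (E) for $R$.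

*Forward orbits:* let $y_n=R^ny$ be square summable over $n\ge0$. Use $f_n=Jy_n$ and the same formulas with $w^s_n=\sum_{0\le i<n}S_s^{n-1-i}f^s_i$, for $n\ge0$. Then $x_n=y_n+w_n$ is a square-summable forward $S$-orbit, so $x_0\in W^s\subset W$. As $w_0\in W$, $y\in W\cap Y=0$.

*Backward orbits:* let $y_n=R^ny$ be square summable over $n\le0$. Use $w^s_n=\sum_{i<n}S_s^{n-1-i}f^s_i$ and $w^u_n=-\sum_{n\le i<0}S_u^{n-1-i}f^u_i$ for $n\le0$. For $n\le-1$ again $w_{n+1}-Sw_n=f_n$, so $x_n=y_n+w_n$ $(n\le0)$ is a square-summable backward orbit, $x_0\in W^u\subset W$, and $y=0$. $\square$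

**Assumption for Sections 7–11.** $Y\ne0$. By Lemmas 5.1 and 6.2, fix $B=B^*$ on $Y$, scaled so that
$$B(Ry)-B(y)\ge|y|^2\qquad(y\in Y).\tag{4}$$
In these sections all spaces are regarded as *real* Hilbert spaces (real part of the inner product). This is harmless because conjugacy is purely topological.

## 7. Two clocks on $Y\setminus0$

By (4), $B$ increases along orbits of $R$. We read off the times at which it passes two levels, and use these times as coordinates.

For $n\in\mathbb Z$ let $B_n(y)=B(R^{-n}y)$ and $B_{n+\theta}=(1-\theta)B_n+\theta B_{n+1}$ for $0\le\theta\le1$; the same letters denote the operators of these forms. By (4), $B_n(y)-B_{n+1}(y)\ge|R^{-n-1}y|^2\ge\delta_n|y|^2$ with $\delta_n>0$. So for $y\ne0$ the function $s\mapsto B_s(y)$ is continuous and strictly decreasing. Also $B_s(Ry)=B_{s-1}(y)$.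

If $B(R^ny)$, $n\ge0$, were bounded above, (4) would give $\sum_{n\ge0}|R^ny|^2<\infty$, so $y=0$ by Lemma 6.2. If $B(R^{-n}y)$, $n\ge0$, were bounded below, (4) would give $\sum_{n\ge1}|R^{-n}y|^2<\infty$, and again $y=0$. Hence for $y\ne0$, $B_s(y)\to\pm\infty$ as $s\to\mp\infty$.

**Infinite index.** *$\dim Y=\infty$, and every $B_s$ is positive definite on subspaces of every finite dimension, and negative definite on others.* Let $L\subset Y$ be finite-dimensional. Each unit $l\in L$ has an $n$ with $B_{-n}(l)>0>B_n(l)$; by compactness of the unit sphere and monotonicity one $n$ works on $L\setminus0$. If $\dim Y<\infty$, taking $L=Y$ and using that $R^{\pm n}$ is onto would make $B$ both positive and negative definite, which is absurd as $Y\neq0$. So $\dim Y=\infty$ and $L$ can have any finite dimension. For integers $i$, $B_i(R^{i\pm n}l)=B(R^{\pm n}l)=B_{\mp n}(l)$, so $B_i$ is positive definite on $R^{i+n}L$ and negative definite on $R^{i-n}L$. For real $s$ use $B_{\lceil s\rceil}\le B_s\le B_{\lfloor s\rfloor}$.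

**Choice of $\eta$.** This will make two level sets transverse in Section 10. For $k\ge1$ the set of $\eta>0$ with $\ker(\eta B_0+B_k)\ne0$ is countable. Indeed, let $x,x'$ be nonzero kernel vectors for $\eta\ne\eta'$. Then $\langle B_kx,x'\rangle=-\eta\langle B_0x,x'\rangle$ and, by self-adjointness, $\langle B_kx,x'\rangle=-\eta'\langle B_0x,x'\rangle$. So both products vanish and $\langle(B_0-B_k)x,x'\rangle=0$. As $B_0-B_k$ defines an equivalent inner product and $Y$ is separable, only countably many $\eta$ can occur. Fix $\eta\in(0,1]$ outside these countable sets for all $k\ge1$. The form $\eta B_i+B_j$ is the composition of $\eta B_0+B_{j-i}$ with $R^{-i}$, hence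
$$\ker(\eta B_i+B_j)=0\quad\text{for all integers }i<j.\tag{5}$$

**Definition 7.1.** For $y\ne0$ let $t(y),a(y),m(y)$ be the unique reals with $B_{t}(y)=0$, $B_{a}(y)=1$, $B_{m}(y)=-\eta$. Let $\Omega=\{(a,m)\in\mathbb R^2:a<m\}$.

These functions are continuous, since $a(y)>s\iff B_s(y)>1$ and $a(y)<s\iff B_s(y)<1$ are open conditions, and similarly for $t,m$. Moreover $a<t<m$, and each increases by exactly $1$ under $y\mapsto Ry$.

*Example.* For $R=U$, multiply the form of (1) by $\frac43$ to get (4). Since $U^{-1}e_0=2e_{-1}$, we have $B_0(e_0)=\frac43$, $B_1(e_0)=-\frac{16}3$, and $B_\theta(e_0)=\frac43-\frac{20}3\theta$ on $[0,1]$. So $a(e_0)=\frac1{20}$, $t(e_0)=\frac15$, $m(e_0)=\frac15+\frac{3\eta}{20}$. Shrinking $e_0$ to $re_0$ replaces the levels $1,-\eta$ by $r^{-2},-\eta r^{-2}$, so as $r\to0$ the two times separate: $a\to-\infty$, $m\to+\infty$. The next lemma says that this is the only way to reach $0$.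

**Lemma 7.2.** For $y_j\ne0$: $y_j\to0$ iff $a(y_j)\to-\infty$ and $m(y_j)\to+\infty$.

*Proof.* If $y_j\to0$, then for each $n\in\mathbb Z$ eventually $-\eta<B_n(y_j)<1$, that is, $a(y_j)<n<m(y_j)$. Conversely let $a(y)<-N$, $m(y)>N$ with an integer $N\ge1$. Then $-\eta<B(R^iy)=B_{-i}(y)<1$ for $|i|\le N$.

If $B(y)\ge0$: for $i\ge1$, $\|B\||R^iy|^2\ge B(R^iy)\ge B(Ry)\ge|y|^2$. Summing (4) over $1\le i\le N-1$ gives $(N-1)|y|^2/\|B\|\le B(R^Ny)-B(Ry)\le1+\eta$.

If $B(y)\le0$: for $i\ge1$, $B(R^{-i}y)\le B(R^{-1}y)\le-|R^{-1}y|^2\le-|y|^2/\|R\|^2$, so $|R^{-i}y|^2\ge|y|^2/(\|R\|^2\|B\|)$. Summing (4), $N|y|^2/(\|R\|^2\|B\|)\le B(y)-B(R^{-N}y)\le1+\eta$.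

In both cases $y\to0$ as $N\to\infty$. $\square$

**Lemma 7.3.** For every closed finite-codimensional subspace $M\subset Y$ and $(a_0,m_0)\in\Omega$ there is $y\in M\setminus0$ with $(a,m)(y)=(a_0,m_0)$.

*Proof.* *First, $t$ is unbounded in both directions on $M\setminus0$.* If $t\ge i$ on $M\setminus0$ for an integer $i$, then $B_i\ge0$ on $M$. But $B_i$ is negative definite on a subspace of dimension $\operatorname{codim}M+1$, which meets $M\setminus0$: a contradiction. If $t\le i$, then $B_i\le0$ on $M$, contradicting positive definiteness in the same way.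

*Next, use scaling to fix the difference $m-a$.* For $y\in M\setminus0$ and $r>0$, $B_s(ry)=r^2B_s(y)$. So $t(ry)=t(y)$, while $a(ry)$ and $m(ry)$ are the times when $s\mapsto B_s(y)$ passes $r^{-2}$ and $-\eta r^{-2}$. Hence $m(ry)-a(ry)$ decreases strictly and continuously from $\infty$ to $0$ as $r$ increases. Let $r(y)$ be the $r$ where it equals $\ell_0=m_0-a_0$. It is continuous, since $r(y)>r$ iff $(m-a)(ry)>\ell_0$ and $r(y)<r$ iff $(m-a)(ry)<\ell_0$.

*Finally, vary $y$.* The function $\hat a(y)=a(r(y)y)$ is continuous on the connected set $M\setminus0$, and $t-\ell_0<\hat a<t$ because $a<t<m=a+\ell_0$ at $r(y)y$. So its range is all of $\mathbb R$. If $\hat a(y)=a_0$, then $r(y)y$ is as required. $\square$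

## 8. Decoupling $R$ from the hyperbolic part

To remove $J$ from the triangular form of $S$ one must solve $g(Ry)=S_ug(y)+J_uy$. The formal solution is $g(y)=-\sum_{i\ge0}S_u^{-i-1}J_uR^iy$. The series need not converge: for $S_u=2I$, $R=U$, $J_u$ isometric and $y=e_0$, the terms are $-\frac12J_ue_i$, all of norm $\frac12$. What rescues the construction is that $g$ may be nonlinear. We truncate the series at a time read off from a clock.

**Proposition 8.1.** $S$ is conjugate to $S_u\times S_s\times R$ on $W^u\times W^s\times Y$.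

*Proof.* **Step 1: reduce to functional equations.** It suffices to find continuous $g:Y\to W^u$, $k:Y\to W^s$ with
$$g(Ry)=S_ug(y)+J_uy,\qquad k(Ry)=S_sk(y)+J_sy.\tag{6}$$
For then $h(u,s,y)=(u+g(y),s+k(y),y)$ is a homeomorphism (subtract $g,k$ to invert it) and $S\circ h=h\circ(S_u\times S_s\times R)$ by (6).

**Step 2: truncated series with a real cutoff.** For integers put
$$g_n(y)=-\sum_{i=0}^{n-1}S_u^{-i-1}J_uR^iy\ \ (n\ge0),\qquad g_n(y)=\sum_{i=1}^{|n|}S_u^{i-1}J_uR^{-i}y\ \ (n<0),$$
and $g_{n+\theta}=(1-\theta)g_n+\theta g_{n+1}$ for $0\le\theta\le1$. Then for all real $e$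
$$g_{e-1}(Ry)=S_ug_e(y)+J_uy.\tag{7}$$
For integers $e=n\ge1$ both sides equal $-\sum_{i=1}^{n-1}S_u^{-i}J_uR^iy$. For integers $n\le0$ both equal $J_uy+\sum_{i=1}^{|n|}S_u^iJ_uR^{-i}y$. For real $e$ interpolate.

**Step 3: choose the cutoff by the clock $a$.** Put $g(y)=g_{-a(y)}(y)$ for $y\ne0$, $g(0)=0$. It is continuous on $Y\setminus0$. Since $-a(Ry)=-a(y)-1$, (7) gives (6) for $g$.

**Step 4: continuity of $g$ at $0$.** Let $y\to0$. By Lemma 7.2, $e=-a(y)\to+\infty$; let $n=\lfloor e\rfloor$. Only indices $0\le i\le n$ occur in $g_e(y)$. For $0\le i\le n-1$ we have $B(R^{i+1}y)=B_{-(i+1)}(y)\le1$, because $-(i+1)\ge-e=a(y)$, and $B(R^iy)\ge B(y)\ge-1$ for $y$ small. So $|R^iy|^2\le2$ by (4), and $|R^ny|\le\sqrt2\|R\|$. Thus $|g(y)|\le\|J_u\|\sum_{i=0}^n\|S_u^{-i-1}\||R^iy|$ with a uniform bound on $|R^iy|$. As $\|S_u^{-i}\|$ decays exponentially and $R^iy\to0$ for each fixed $i$, dominated convergence gives $g(y)\to0$.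

**Step 5: the same for $k$, with the clock $m$.** Define $k_e$ by the formulas of Step 2 with $S_s,J_s$; identity (7) is algebraic and holds again. Put $k(y)=k_{-m(y)}(y)$, $k(0)=0$. Since $-m(Ry)=-m(y)-1$, (6) holds, and $k$ is continuous off $0$. Let $y\to0$, so $m(y)\to\infty$. Only indices $1\le i\le\lceil m(y)\rceil$ occur. For $1\le i\le m(y)$, $B(R^{-i}y)=B_i(y)\ge-\eta$ and $B(R^{-i+1}y)\le B(y)\le1$, so $|R^{-i}y|^2\le1+\eta$ by (4). For the at most one further index, $|R^{-i}y|\le\|R^{-1}\||R^{-i+1}y|$. Since $\|S_s^i\|$ decays exponentially and $R^{-i}y\to0$ for each fixed $i$, dominated convergence gives $k(y)\to0$. $\square$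

## 9. Regions cut out by inequalities, and contractibility

**Lemma 9.1.** Let $\mathcal N$ be a separable metrizable smooth manifold modelled on an infinite-dimensional Hilbert space, $\varphi_1,\dots,\varphi_q$ smooth on $\mathcal N$, $C=\{\varphi_i\ge0\ \forall i\}$, and suppose that at each $x\in C$ the differentials of the active ($\varphi_i(x)=0$) functions are linearly independent. Put $\operatorname{int}C=\{\varphi_i>0\ \forall i\}$, $\partial C=C\setminus\operatorname{int}C$. Then $C$ is an $\ell^2$-manifold, the closed set $\partial C$ has Property Z in $C$, and $\operatorname{int}C\hookrightarrow C$ is a homotopy equivalence.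

*Proof.* For $x\in C$ let $I(x)=\{i:\varphi_i(x)=0\}$.

**Step 1: local form, to see that $C$ is an $\ell^2$-manifold.** Near $x_0\in C$ let $j=|I(x_0)|$. By the inverse function theorem there is a chart whose first $j$ coordinates are the active functions, the others ranging over the common kernel of their differentials, which is isomorphic to $\ell^2$. The inactive functions are positive near $x_0$. So near $x_0$, $C$ is a relatively open subset of $[0,\infty)^j\times\ell^2$, which is homeomorphic to $\ell^2$ by (F2) applied $j$ times.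

**Step 2: an inward vector field.** For each $x\in C$ choose a vector $v$ with $d\varphi_i(x)v=1$ for $i\in I(x)$, extend it to a smooth field $\xi_x$ on a neighborhood $\mathcal U_x$ in $\mathcal N$, and shrink $\mathcal U_x$ so that on it $d\varphi_i(\xi_x)>0$ for $i\in I(x)$ and $\varphi_i>0$ for $i\notin I(x)$. A smooth partition of unity on $\bigcup_x\mathcal U_x$ subordinate to $(\mathcal U_x)$ gives a smooth field $\xi$ there. If $p\in C$, $\varphi_i(p)=0$ and $p\in\mathcal U_x$, then $i\in I(x)$. So $d\varphi_i(\xi)(p)>0$ whenever $p\in C$, $\varphi_i(p)=0$. Let $F_\tau$ be the local flow of $\xi$.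

**Step 3: push all of $C$ inward.** Each $x_0\in C$ has a neighborhood $V_{x_0}$ in $C$ and $\tau_{x_0}\in(0,1]$ such that for $x\in V_{x_0}$ the point $F_\tau(x)$ is defined for $0\le\tau\le\tau_{x_0}$ and lies in $\operatorname{int}C$ for $\tau>0$. Indeed, for $i\in I(x_0)$ the derivative $\frac{d}{d\tau}\varphi_i(F_\tau x)=d\varphi_i(\xi)(F_\tau x)$ is positive for $(\tau,x)$ near $(0,x_0)$, so $\varphi_i(F_\tau x)>\varphi_i(x)\ge0$; for $i\notin I(x_0)$, $\varphi_i>0$ near $x_0$. Let $(\lambda_\alpha)$ be a locally finite partition of unity on $C$ with $\{\lambda_\alpha>0\}\subset V_{x_\alpha}$ and $\sigma=\sum_\alpha\lambda_\alpha\tau_{x_\alpha}:C\to(0,1]$. For $p\in C$, $\sigma(p)$ is a convex combination of the $\tau_{x_\alpha}$ with $\lambda_\alpha(p)>0$, so $\sigma(p)\le\tau_{x_\alpha}$ for one of them, and $F_\tau(p)\in\operatorname{int}C$ for $0<\tau\le\sigma(p)$. Hence $H_\theta(x)=F_{\theta\sigma(x)}(x)$, $0\le\theta\le1$, is a homotopy in $C$ with $H_0=\mathrm{id}$ and $H_\theta(C)\subset\operatorname{int}C$ for $\theta>0$. In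 particular $H_\theta(\operatorname{int}C)\subset\operatorname{int}C$ for all $\theta$, so $H_1:C\to\operatorname{int}C$ is a homotopy inverse of the inclusion.

**Step 4: Property Z, by pushing spheres and balls.** Let $V\subset C$ be open, nonempty and homotopically trivial. If $x\in V$, then $H_\theta(x)\in V\setminus\partial C$ for small $\theta>0$. Let $f:S^j\to V\setminus\partial C$ and let $\bar f:\mathbb B^{j+1}\to V$ extend $f$. By compactness there is $\theta_0>0$ with $H_\theta(\bar f(b))\in V$ for all $b$ and $0\le\theta\le\theta_0$. Then $H_{\theta_0}\circ\bar f$ maps the ball into $V\setminus\partial C$, and $H_\theta\circ f$, $0\le\theta\le\theta_0$, joins $f$ to its boundary values inside $V\setminus\partial C$. Gluing this collar to the ball extends $f$ within $V\setminus\partial C$. $\square$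

**Corollary 9.2.** If $C,C'$ are as in Lemma 9.1 with $\operatorname{int}C,\operatorname{int}C'$ contractible, every homeomorphism $\partial C\to\partial C'$ extends to a homeomorphism $C\to C'$.

*Proof.* $C$ and $C'$ are contractible separable metrizable $\ell^2$-manifolds, so both are homeomorphic to $\ell^2$ by (F3). Let $\psi:C'\to C$ be a homeomorphism. Property Z is topological, so $\partial C$ and $\psi(\partial C')$ have it in $C$. By (F4), $\psi$ composed with the given map extends to a homeomorphism of $C$; follow it by $\psi^{-1}$. $\square$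

**Lemma 9.3.** Let $B^1,\dots,B^N$ be bounded quadratic forms on a real infinite-dimensional separable Hilbert space $E$, $\mathcal Q\subset\mathbb R^N$ open convex, $O=\{y\in E:(B^i(y))_i\in\mathcal Q\}$. If $O$ meets every closed subspace of finite codimension, $O$ is contractible.

*Proof.* *Make a sphere finite-dimensional.* Let $f:S^j\to O$, $j\ge0$. Choose $\rho>0$ smaller than the distance of the compact set $f(S^j)$ from $E\setminus O$. Triangulate $S^j$ so finely that $f$ maps every simplex to a set of diameter $<\rho$, and let $f'$ be affine on each simplex and equal to $f$ at the vertices. Then $|f'-f|<\rho$, so the straight-line homotopy from $f$ to $f'$ stays in $O$, and $f'(S^j)\subset L$ with $\dim L<\infty$.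

*Rotate it to a point.* The vectors $y$ with $\langle B^iz,y\rangle=0$ for all $z\in L$ and all $i$ form a closed subspace of finite codimension, so there is such a vector $y^*$ in $O$. Then
$$B^i(\cos\theta\,f'+\sin\theta\,y^*)=\cos^2\theta\,B^i(f')+\sin^2\theta\,B^i(y^*),$$
and by convexity of $\mathcal Q$ the map $\cos\theta f'+\sin\theta\,y^*$, $0\le\theta\le\pi/2$, contracts $f'$ to a constant inside $O$. So $O$, which is nonempty, is weakly contractible; it is open in $E$, so (F5) applies. $\square$

In particular ($N=1$, $B^1=|\cdot|^2$, $\mathcal Q=(0,\infty)$) $E\setminus0$ is contractible, and so is the unit sphere of $E$, because $E\setminus0\cong\mathbb R_{>0}\times{}$sphere.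

## 10. The operator $R$ is a saddle without its axes

Cut $\Omega$ by the lines $a\in\mathbb Z$, $m\in\mathbb Z$. The shift $\mathsf s(a,m)=(a+1,m+1)$ permutes the pieces. Modulo $\mathsf s$, the cells, closed in $\Omega$, are:

* vertices $(0,k)$, $k\ge1$;
* vertical edges $(\{0\}\times[k,k+1])\cap\Omega$, $k\ge0$;
* horizontal edges $([0,1]\times\{k\})\cap\Omega$, $k\ge1$;
* 2-cells $([0,1]\times[k,k+1])\cap\Omega$, $k\ge0$.

For instance, the 2-cell with $k=0$ is a triangle without its hypotenuse; its proper faces in $\Omega$ are $\{0\}\times(0,1]$, $[0,1)\times\{1\}$ and $(0,1)$. For a cell $e$ let $\hat e=(a,m)^{-1}(e)\subset Y\setminus0$ and $\partial\hat e=(a,m)^{-1}(\partial e)$, where $\partial e$ is the union of the proper faces of $e$ in $\Omega$.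

**Lemma 10.1.** (i) For a vertex $e$, $\hat e\cong\ell^2$. (ii) For an edge or 2-cell $e$, $\hat e$ is of the type in Lemma 9.1 with boundary $\partial\hat e$ and contractible interior. The same holds for $e\times\ell^2$ with boundary $\partial e\times\ell^2$.

*Proof.* **Step 1: write the cells as quadratic inequalities.** As $B_s(y)$ decreases in $s$, $a\ge i$ means $B_i\ge1$, and $m\ge j$ means $B_j\ge-\eta$, and so on; the inequality $a<m$ is automatic. So $\hat e$ is:

* vertex $(0,k)$: $\{B_0=1,\ B_k=-\eta\}$;
* vertical edge: $\{B_0=1,\ B_k\ge-\eta\ge B_{k+1}\}$ for $k\ge1$, and $\{B_0=1,\ B_1\le-\eta\}$ for $k=0$;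
* horizontal edge: $\{B_k=-\eta,\ B_0\ge1\ge B_1\}$ for $k\ge2$, and $\{B_1=-\eta,\ B_0\ge1\}$ for $k=1$;
* 2-cell: $\{B_0\ge1\ge B_1,\ B_k\ge-\eta\ge B_{k+1}\}$ for $k\ge1$, and $\{B_0\ge1,\ B_1\le-\eta\}$ for $k=0$.

**Step 2: regularity, where (5) is used.** Where $B_i(y)=1$ or $B_j(y)=-\eta$, the gradients $2B_iy$, $2B_jy$ are nonzero (pair them with $y$). At a point at most one condition $B_i=1$ and at most one condition $B_j=-\eta$ with integer indices can hold, and if both hold then $i=a<m=j$. If then $\mu B_iy+\nu B_jy=0$, pairing with $y$ gives $\mu=\nu\eta$, so $\nu(\eta B_i+B_j)y=0$, and $\nu=\mu=0$ by (5). So the hypotheses of Lemma 9.1 hold, with $\mathcal N=Y\setminus0$ for 2-cells, $\mathcal N=\{B_0=1\}$ for vertical edges, $\mathcal N=\{B_k=-\eta\}$ for horizontal edges. On the hypersurfaces, independence of the restricted differential is just independence of the two gradients. Vertices give smooth codimension-2 submanifolds of $Y$. The points of $\hat e$ with an active constraint are those with $(a,m)$ on a proper face, that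 is, those of $\partial\hat e$.

**Step 3: vertices.** Let $D=\eta B_0+B_k$, which vanishes on $\hat e$. Conversely, if $D(y)=0$ and $y\ne0$, then $B_0(y)>0$: otherwise $B_k(y)=-\eta B_0(y)\ge0\ge B_0(y)$, contradicting $B_k(y)<B_0(y)$. So exactly one positive multiple of $y$ lies in $\hat e$, namely $y/\sqrt{B_0(y)}$. Since $\ker D=0$, the spectral decomposition of $D$ gives $Y=Y_+\oplus Y_-$ and $D(y)=\beta_+(y_+)-\beta_-(y_-)$ with $\beta_\pm>0$ off $0$. As $(1+\eta)B_k\le D\le(1+\eta)B_0$, the infinite index property makes $D$ positive definite, and also negative definite, on subspaces of every finite dimension; these project injectively to $Y_+$, respectively $Y_-$. So $\dim Y_\pm=\infty$. On $\hat e$, $\beta_+(y_+)=\beta_-(y_-)$ and $y\ne0$, so $y_\pm\ne0$. The map $y\mapsto(y_+/|y_+|,y_-/|y_-|)$ is a homeomorphism of $\hat e$ onto the product of the unit spheres of $Y_+$ and $Y_-$: its inverse sends $(e_+,e_-)$ to the multiple in $\hat e$ of $\beta_+(e_+)^{-1/2}e_++\beta_-(e_-)^{-1/2}e_-$, on which $D=0$. So $\hat e$ is a contractible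 $\ell^2$-manifold, and $\hat e\cong\ell^2$ by (F3).

**Step 4: interiors are contractible.** We reduce each to Lemma 9.3. For a 2-cell the interior is itself a set $O$ as there: replace $\ge,\le$ by $>,<$. For a vertical edge, $(r,y)\mapsto ry$ is a homeomorphism of $\mathbb R_{>0}\times\operatorname{int}\hat e$ onto
$$O=\{B_0>0,\ B_k+\eta B_0>0>B_{k+1}+\eta B_0\},\qquad\text{for }k=0:\ O=\{B_0>0,\ B_1+\eta B_0<0\},$$
since $r^2=B_0(ry)$. For a horizontal edge $r^2=-\eta^{-1}B_k(ry)$, and similarly $\mathbb R_{>0}\times\operatorname{int}\hat e$ is homeomorphic to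
$$O=\{B_k<0,\ B_0+\eta^{-1}B_k>0>B_1+\eta^{-1}B_k\},\qquad\text{for }k=1:\ O=\{B_1<0,\ B_0+\eta^{-1}B_1>0\}.$$
All are defined by open convex conditions on finitely many forms and contain $(a,m)^{-1}$ of the relatively open cell. By Lemma 7.3, $O$ meets every closed finite-codimensional subspace. So $O$, hence $\operatorname{int}\hat e$, is contractible.

**Step 5: the model cells.** For $e\times\ell^2$ take $\mathcal N=\Omega\times\ell^2$ for 2-cells, and $\mathcal N=(\text{open half-line})\times\ell^2$ for edges, the half-line being $\{0\}\times(0,\infty)$ or $(-\infty,k)\times\{k\}$. The constraints are affine, active ones are independent, the boundary is $\partial e\times\ell^2$, and the interior is convex and nonempty. $\square$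

**Proposition 10.2.** Let $G$ be an infinite-dimensional separable real Hilbert space and $\mathcal Y=\{(g_1,g_2)\in G^2:g_1=0\Leftrightarrow g_2=0\}$ with the subspace topology. Then $(Y,R)$ is conjugate to $\mathcal Y$ with the map $(g_1,g_2)\mapsto(2g_1,\frac12g_2)$.

*Proof.* **Step 1: a cell-by-cell homeomorphism.** We construct a homeomorphism $\Psi:Y\setminus0\to\Omega\times\ell^2$ with $\Psi(\hat e)=e\times\ell^2$ for each cell $e$ and $\Psi\circ R=(\mathsf s\times\mathrm{id})\circ\Psi$. Note that $R\hat e=\widehat{\mathsf se}$, and every cell is $\mathsf s^ne$ for exactly one representative $e$ in the list and exactly one $n$.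

Choose homeomorphisms $\hat e\to e\times\ell^2$ on representative vertices (Lemma 10.1(i)) and extend equivariantly, $\Psi=(\mathsf s^n\times\mathrm{id})\Psi R^{-n}$ on $\widehat{\mathsf s^ne}$. Suppose $\Psi$ is defined on all cells of lower dimension, and let $e$ be a representative edge, respectively 2-cell. Then $\Psi$ is defined on $\partial\hat e=\bigcup\hat c$, with $c$ the finitely many proper faces. It maps each closed piece $\hat c$ homeomorphically onto $c\times\ell^2$, and maps $\hat c\cap\hat c'=\widehat{c\cap c'}$ onto $(c\cap c')\times\ell^2$, where $c\cap c'$ is empty or a cell. So it is injective: if $y\in\hat c$, $y'\in\hat c'$ have the same image, that image lies over $c\cap c'$, hence $y\in\widehat{c\cap c'}\subset\hat c'$ and $y=y'$. Thus it is a bijection $\partial\hat e\to\partial e\times\ell^2$, and a homeomorphism since the pieces are finitely many and closed on both sides. Extend it to a homeomorphism $\hat e\to e\times\ell^2$ by Lemma 10.1(ii) and Corollary 9.2, and then equivariantly to the shifts of $e$; this agrees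 with the earlier values because those are equivariant. Two distinct cells of the same dimension meet in the empty set or a cell of lower dimension, so the pieces agree on overlaps and the total map is bijective by the same argument. The sets $\hat e$, and the sets $e\times\ell^2$, form locally finite closed covers, so $\Psi$ is a homeomorphism.

**Step 2: what happens at $0$.** The $\Omega$-coordinates $(\tilde a,\tilde m)$ of $\Psi(y)$ lie in the same closed unit square as $(a(y),m(y))$. So by Lemma 7.2, $y\to0$ iff $\tilde a\to-\infty$ and $\tilde m\to+\infty$.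

**Step 3: straighten $\Omega$ into the exponents of a saddle.** With $r=\tilde m-\tilde a>0$ put
$$a'=\tilde a+1/r,\qquad b'=-\tilde m+1/r.$$
Then $a'-b'=\tilde a+\tilde m$, and $a'+b'=-r+2/r$ is a decreasing bijection of $(0,\infty)$ onto $\mathbb R$ in $r$. So $(\tilde a,\tilde m)\mapsto(a',b')$ is a homeomorphism $\Omega\to\mathbb R^2$, and $\mathsf s$ becomes $(a',b')\mapsto(a'+1,b'-1)$. Moreover $\tilde a\to-\infty,\ \tilde m\to\infty$ iff $a',b'\to-\infty$: "$\Leftarrow$" because $\tilde a\le a'$ and $-\tilde m\le b'$, and "$\Rightarrow$" because then $r\to\infty$.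

**Step 4: polar coordinates.** Let $\Sigma_G$ be the unit sphere of $G$. The product $\Sigma_G\times\Sigma_G$ is a contractible $\ell^2$-manifold, so by (F3) we may identify the factor $\ell^2$ with it and write its points as $(\xi_1,\xi_2)$. Then $y\mapsto(2^{a'}\xi_1,2^{b'}\xi_2)$ is a homeomorphism $Y\setminus0\to(G\setminus0)^2$. It carries $R$ to $(2g_1,\frac12g_2)$, and $y\to0$ iff its image tends to $0$. Since $\mathcal Y\setminus0=(G\setminus0)^2$, putting $0\mapsto0$ finishes the proof. $\square$

## 11. Filling in the deleted axes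

Keep $G$ from Proposition 10.2 and let $H=\bigoplus_{k\ge1}G$ ($\ell^2$-sum), with vectors $u=(u_1,u_2,\dots)$.

**Proposition 11.1.** $2I\times\frac12I\times R$ on $H\times H\times Y$ is conjugate to $2I\times\frac12I$ on $H\times H$.

*Proof.* By Proposition 10.2 replace $H\times H\times Y$ by
$$\mathcal X'=\{(u,s,g_1,g_2)\in H^2\times G^2:g_1=0\Leftrightarrow g_2=0\}$$
with the map $(2u,\frac12s,2g_1,\frac12g_2)$. "Equivariant" refers to this map on all subspaces of $H^2\times G^2$ below, and to $(2u,\frac12s)$ on $H\times H$.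

**Step 1: homeomorphisms $G\setminus0\to G$ of small displacement.** Let $\mathbb B$ be the closed unit ball of $G$. Both $\mathbb B$ (in $\mathcal N=G$) and $\mathbb B\setminus0$ (in $\mathcal N=G\setminus0$) are as in Lemma 9.1 with $\varphi=1-|g|^2$. Their interiors are contractible (the second is $(0,1)\times\Sigma_G$), and they have the common boundary $\Sigma_G$. By Corollary 9.2 there is a homeomorphism $\mathbb B\setminus0\to\mathbb B$ that is the identity on $\Sigma_G$; extend it by the identity to a homeomorphism $\omega_1:G\setminus0\to G$. For $\epsilon>0$ let $\omega_\epsilon(g)=\epsilon\,\omega_1(g/\epsilon)$. Then $\omega_\epsilon^{\pm1}$ are jointly continuous in $(\epsilon,g)$, $\epsilon>0$. They move only points of the ball of radius $\epsilon$, and within that ball, so they displace points by at most $2\epsilon$. Finally $\omega_{c\epsilon}(cg)=c\,\omega_\epsilon(g)$ for $c>0$. Let $\omega_0=\mathrm{id}$.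

**Step 2: allow $g_1=0$ when $g_2\ne0$ and $u\ne0$.** Map $(u,s,g_1,g_2)\mapsto(u,s,\omega_\epsilon(g_1),g_2)$ on $\mathcal X'$, with
$$\epsilon=|u|\cdot\frac{|u||g_2|}{1+|u||g_2|}.$$
Fix $(u,s,g_2)$. If $g_2\ne0\ne u$, it maps $g_1\in G\setminus0$ homeomorphically onto $G$. If $g_2\ne0=u$, it is the identity on $G\setminus0$. If $g_2=0$, then $g_1=0$ is fixed. So it is a bijection of $\mathcal X'$ onto
$$\mathcal X''=\{g_2=0\Rightarrow g_1=0;\quad(g_2\ne0,\ u=0)\Rightarrow g_1\ne0\}.$$
It and its inverse are continuous: where $\epsilon>0$, an open set, this is clear; where $\epsilon=0$, it holds because the displacement is $\le2\epsilon$ and $\epsilon$ is a continuous function of the unchanged variables. It is equivariant, as $|u||g_2|$ is invariant, $\epsilon$ doubles, and $\omega_{2\epsilon}(2g)=2\omega_\epsilon(g)$.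

**Step 3: allow $g_2=0$ when $g_1\ne0$ and $s\ne0$.** Map $(u,s,g_1,g_2)\mapsto(u,s,g_1,\omega_{\epsilon'}(g_2))$ on $\mathcal X''$, with $\epsilon'=|s|\cdot\frac{|s||g_1|}{1+|s||g_1|}$. Fix $(u,s,g_1)$. If $g_1\ne0$, the admissible $g_2$ in $\mathcal X''$ are all of $G\setminus0$; for $s\ne0$ they are mapped onto $G$, for $s=0$ identically. If $g_1=0\ne u$, the map is the identity on $G$. If $g_1=0=u$, then $g_2=0$ is fixed. As in Step 2, with $\epsilon'$ and $g_2$ now halved by the dynamics, it is an equivariant homeomorphism of $\mathcal X''$ onto the set that excludes exactly the cases $g_1\ne0=s=g_2$ and $g_1=0=u$, $g_2\neq0$, namely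
$$\mathcal X=\{(u,g_1)=0\Rightarrow g_2=0;\quad(s,g_2)=0\Rightarrow g_1=0\}.$$

**Step 4: isometries that push the extra coordinate $g$ out to infinity.** For integers $k\ge1$ let $\theta_k:H\oplus G\to H$ insert $g$ at position $k$: $\theta_k(u,g)=(u_1,\dots,u_{k-1},g,u_k,u_{k+1},\dots)$. Let $\mathsf J$ be an orthogonal operator on $G$ with $\mathsf J^2=-I$, and let $\rho_\phi$, $0\le\phi\le1$, be the orthogonal operator on $G\oplus G$ equal to the identity on $\{(g,g)\}$ and to $e^{\pi\phi(\mathsf J\oplus\mathsf J)}$ on $\{(g,-g)\}$. So $\rho_0=I$, and $\rho_1$ is the swap because $e^{\pi\mathsf J}=-I$. Let $\theta_{k+\phi}(u,g)$ have coordinates $u_1,\dots,u_{k-1}$, then $\rho_\phi(g,u_k)$ in positions $k,k+1$, then $u_{k+1},\dots$; for $\phi=1$ this is $\theta_{k+1}$. Thus $\theta_\kappa$, $\kappa\in[1,\infty)$, are surjective linear isometries, norm continuous in $\kappa$. For $w\in H$ the vectors $\theta_{k+\phi}(w,0)$ and $w$ differ only in coordinates $\ge k$, so $|\theta_{k+\phi}(w,0)-w|\le2|(w_k,w_{k+1},\dots)|$ and $\theta_\kappa(w,0)\to w$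 as $\kappa\to\infty$. Since $|(u_j,g_j)-(w,0)|=|\theta_{\kappa_j}(u_j,g_j)-\theta_{\kappa_j}(w,0)|$, we get, if $\kappa_j\to\infty$,
$$\theta_{\kappa_j}(u_j,g_j)\to w\iff(u_j,g_j)\to(w,0).\tag{8}$$

**Step 5: $\mathcal X\cong H\times H$.** For $x=(u,s,g_1,g_2)\in\mathcal X$ let $\pi_1=(u,g_1)$, $\pi_2=(s,g_2)$, $\tau=|\pi_1||\pi_2|$. If $\tau>0$ put $\Theta(x)=(\theta_\kappa\pi_1,\theta_\kappa\pi_2)$ with $\kappa=1+1/\tau$. If $\tau=0$, then $\pi_1=0$ or $\pi_2=0$, and the definition of $\mathcal X$ gives $g_1=g_2=0$; put $\Theta(x)=(u,s)$, where one of $u,s$ is $0$.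

*Bijectivity.* All points with $\pi_1\ne0\ne\pi_2$ belong to $\mathcal X$. Since $|\theta_\kappa\pi_i|=|\pi_i|$, $\tau$ and $\kappa$ can be recovered from $\Theta(x)$. So $\Theta$ is a bijection $\mathcal X\to H\times H$, and a homeomorphism from the open set $\{\tau>0\}$ onto the open set $(H\setminus0)^2$. It is equivariant because $\tau$ is invariant and $\theta_\kappa$ is linear.

*Continuity at $x=(u,0,0,0)$.* Let $x_j\to x$. Then $\tau_j\to0$. For indices with $\tau_j>0$, (8) gives $\theta_{\kappa_j}\pi_{1,j}\to u$, and $|\theta_{\kappa_j}\pi_{2,j}|=|\pi_{2,j}|\to0$. For indices with $\tau_j=0$, $\Theta(x_j)=(u_j,s_j)\to(u,0)$.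

*Continuity of the inverse at $(w,0)$.* If $\Theta(x_j)\to(w,0)$, then $|\pi_{2,j}|\to0$, $|\pi_{1,j}|\to|w|$, so $\tau_j\to0$. For $\tau_j>0$, (8) gives $\pi_{1,j}\to(w,0)$; for $\tau_j=0$ the claim is trivial. The other axis is symmetric. So $\Theta$ is an equivariant homeomorphism, and composing Steps 2, 3 and 5 proves the proposition. $\square$

## 12. Stability of $3I\oplus U\oplus\frac13I$ and its consequences

**Proof of Theorem 2.** The aim is to chain the conjugacies. By (D), Section 6 applies. Use Lemma 3.1 with $A=S_u$, $A'=2I$ on $W^u$, and with $A=S_s^{-1}$, $A'=2I$ on $W^s$. The decay hypotheses hold by Lemma 6.1, and the paths $C_\theta$ exist by (F1), because $W^u,W^s$ are infinite-dimensional separable Hilbert spaces. Hence $S_u\sim2I$ and $S_s\sim\frac12I$ on $W^u\cong W^s\cong\ell^2\cong H$ (isomorphic as real Hilbert spaces). If $Y=0$, then $S=S_u\oplus S_s$ and we are done. Otherwise Propositions 8.1 and 11.1 give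
$$S\sim S_u\times S_s\times R\sim2I\times\tfrac12I\times R\sim2I\times\tfrac12I.\qquad\square$$

**Proof of Theorem 3.** We show that $T$ and all its neighbors fall under Theorem 2. Since $\sigma(A_u)$ and $\sigma(A_s)$ miss $\mathbb T$ and $\sigma_{ap}(Q)\cap\mathbb T=\emptyset$, also $\sigma_{ap}(T)\cap\mathbb T=\emptyset$. So $T$ satisfies (D), and hence so do all $S$ near $T$ (Lemma 5.1). By Lemma 3.2 with the circles $|\lambda|=r_1$ and $|\lambda|=r_2$, for $S$ near $T$ the map $\Lambda_S$ carries the spectral subspaces of $S$ for $\{|\lambda|>r_1\}$ and $\{|\lambda|<r_2\}$ isomorphically onto $X_u$ and $X_s$. So these subspaces are infinite-dimensional. As $r_2<1<r_1$, they lie in $W^u(S)$ and $W^s(S)$ respectively. By Theorem 2, $T$ and all $S$ near $T$ are conjugate to $2I\oplus\frac12I$, hence to each other. $\square$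

**Proof of Theorem 1(c).** In Section 2 we saw that $U^*v=v$ for $v=\sum2^{-|n|}e_n$, so $U-I$ has non-dense range, $1\in\sigma(T)\cap\mathbb T$, and $T$ is not hyperbolic. We also saw that $\sigma_{ap}(U)\cap\mathbb T=\emptyset$. Since $\|U\|=\|U^{-1}\|=2$, $\sigma(U)\subset\{\frac12\le|\lambda|\le2\}$. Theorem 3 applies with $A_u=3I$, $Q=U$, $A_s=\frac13I$, $r_1=\frac52$, $r_2=\frac25$. $\square$

By Theorem 2 this $T$ is conjugate to the hyperbolic operator $2I\oplus\frac12I$. So hyperbolicity is not invariant under topological conjugacy within $GL(\ell^2)$. And the infinite-dimensional parts $X_u,X_s$ in Theorem 3 cannot simply be dropped, since $U$ alone is not stable (Section 2).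

**Proof of Theorem 4.** We add a strongly expanding block on the complement. Let $X\cong\ell^2\oplus Z$, identify $\ell^2$ with the space of Theorem 1(c), and put $\hat T=T\oplus5I_Z$. It is not hyperbolic, since $1\in\sigma(T)$. As $\sigma(T)\subset\{|\lambda|\le3\}$, Lemma 3.2 with $r=4$ shows that every $S$ near $\hat T$ is linearly conjugate to some $S_1\oplus S_2$ with $S_1$ close to $T$ and $S_2$ close to $5I_Z$. Then $S_1\sim T$ by Theorem 1(c), and $S_2\sim5I_Z$ by Lemma 3.1 with the straight-line path, as in the proof of Theorem 1(a). So $\hat T$ is structurally stable.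

Every infinite-dimensional Hilbert space has a complemented copy of $\ell^2$, so there the two notions differ. In finite dimensions they coincide by Theorem 1(a),(b). $\square$

So the answer to the question of Section 1 is no: hyperbolicity implies structural stability relative to $GL(X)$ on every Banach space, but the converse already fails on separable Hilbert space.
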